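\title{Maximal subgroups of one-relator special inverse monoids need not be finitely generated}

\begin{abstract}
We show that a group $\mathcal H$-class of a one-relator special inverse monoid need not be finitely generated. We give explicit $E$-unitary examples, on four and on two generators, with a group $\mathcal H$-class that is free of infinite rank; with one generator all group $\mathcal H$-classes are cyclic. In the $E$-unitary case we determine the groups that occur: they are the setwise stabilizers of finite unions of left cosets of a finitely generated subgroup of a one-relator group. Every finite intersection of finitely generated subgroups of a one-relator group occurs, and this ties the question to the Howson property.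
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{inverse monoid} is a monoid $M$ in which every element $m$ has a unique \emph{inverse} $m^{-1}$ with $mm^{-1}m=m$ and $m^{-1}mm^{-1}=m^{-1}$. The model is the monoid $\mathcal I(Q)$ of partial injections of a set $Q$, that is, of bijections between subsets of $Q$, written on the right and composed wherever the composite is defined. There the idempotents are the identity maps of subsets, $mm^{-1}$ is the identity on the domain of $m$, and $m^{-1}m$ is the identity on its image. For an idempotent $e$ of $M$, the $\mathcal H$-class of $e$ is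
\[
H_e=\{m\in M : mm^{-1}=e=m^{-1}m\}.
\]
It is a group under the multiplication of $M$, with identity $e$, and the groups $H_e$ are called the \emph{group $\mathcal H$-classes} or \emph{maximal subgroups} of $M$. In $\mathcal I(Q)$, if $e$ is the identity map of $Y\subseteq Q$, then $H_e$ is the symmetric group on $Y$. In general one should think of $e$ as a domain and of $H_e$ as the symmetries of that domain which $M$ contains. The group $H_1$ is the group of units.

A \emph{word over $B$} is a word in the letters $B\cup B^{-1}$. A \emph{special inverse monoid} is an inverse monoid given by a presentation $\mathrm{Inv}\langle B\mid w_i=1\ (i\in I)\rangle$ in which every relation equates a word to $1$. It is \emph{one-relator} if it has such a presentation with $B$ finite and exactly one relation $w=1$. The following question comes from the paper of Gray and Kambites \cite{GK}.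

\begin{quote}
\emph{Is every group $\mathcal H$-class of a one-relator special inverse monoid finitely generated?}
\end{quote}

Let $M=\mathrm{Inv}\langle B\mid w=1\rangle$. Its \emph{maximal group image} is the group $G=\mathrm{Gp}\langle B\mid w\rangle$, and $\sigma\colon M\to G$ denotes the natural map. Idempotents are sent to $1$, and $M$ is called \emph{$E$-unitary} if nothing else is: $\sigma^{-1}(1)$ is the set of idempotents of $M$. The simplest cases all suggest a positive answer. If every generator is a unit, then $M$ is a group generated by the finite set $B$ and is its own only group $\mathcal H$-class; every one-relator group arises in this way, by Lemma~\ref{lem:pack}. If $B$ has one element, all group $\mathcal H$-classes are cyclic (Theorem~\ref{thm:gens}). If $M$ is $E$-unitary, the group of units is finitely generated (Example~\ref{ex:units}). And $H_e$ is always determined by a finite amount of data, the word $w$ and a word representing $e$.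

The answer is nevertheless negative. A product of idempotents is an intersection of domains, and one can arrange that the symmetries of the intersection form the intersection of two prescribed finitely generated subgroups of a one-relator group. Such an intersection need not be finitely generated.

\begin{theorem}\label{thm:answer}
Let $r=cd^2c^{-1}d^{-2}$, and let $x_1,\dots,x_{12}$ be the words
\[
c^{\pm1},\quad d^{\pm1},\quad t\,c^{\pm1}t^{-1},\quad t\,dc^{\pm1}d^{-1}t^{-1},\quad s(cd^2)^{\pm1}s^{-1},\quad s\,dc^{\pm1}d^{-1}s^{-1}.
\]
Then $\mathrm{Inv}\langle c,d,s,t\mid x_1x_1^{-1}\cdots x_{12}x_{12}^{-1}\,r=1\rangle$ is $E$-unitary, and the group $\mathcal H$-class of $e=t^{-1}t\,s^{-1}s$ is free of countably infinite rank.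
\end{theorem}

This example is an instance of a general construction. Throughout, a \emph{one-relator group} is a group $\mathrm{Gp}\langle A\mid r\rangle$ with $A$ finite and $r$ an arbitrary word, possibly empty or not reduced. For a subset $Y$ of a group $\Gamma$ put $\mathrm{Stab}_\Gamma(Y)=\{g\in\Gamma: gY=Y\}$, and let $F_n$ be the free group of rank $n$.

\begin{theorem}\label{thm:real}
Let $\Gamma=\mathrm{Gp}\langle A\mid r\rangle$ be a one-relator group, let $n\ge2$, let $H_1,\dots,H_n\le\Gamma$ be finitely generated subgroups, and let $X_1,\dots,X_n\subseteq\Gamma$ be finite non-empty sets. Then $\bigcap_i\mathrm{Stab}_\Gamma(X_iH_i)$ is isomorphic to a group $\mathcal H$-class of an $E$-unitary one-relator special inverse monoid with maximal group image $\Gamma*F_n$. In particular $H_1\cap\dots\cap H_n$ occurs, for $X_i=\{1\}$.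
\end{theorem}

In the $E$-unitary case nothing else occurs.

\begin{theorem}\label{thm:class}
For a group $K$ the following are equivalent.
\begin{enumerate}
\item[(1)] $K$ is isomorphic to a group $\mathcal H$-class of an $E$-unitary one-relator special inverse monoid.
\item[(2)] $K\cong\mathrm{Stab}_\Gamma(XH)$ for some one-relator group $\Gamma$, some finitely generated subgroup $H\le\Gamma$ and some finite non-empty set $X\subseteq\Gamma$.
\end{enumerate}
Every such $K$ has a subgroup of finite index that is an intersection of finitely many conjugates of one finitely generated subgroup of a one-relator group.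
\end{theorem}

A group has the \emph{Howson property} if the intersection of any two finitely generated subgroups is finitely generated.

\begin{corollary}\label{cor:howson}
For a one-relator group $\Gamma$ the following are equivalent.
\begin{enumerate}
\item[(a)] $\Gamma$ has the Howson property.
\item[(b)] For every free group $F$ of finite rank, every group $\mathcal H$-class of every $E$-unitary one-relator special inverse monoid with maximal group image isomorphic to $\Gamma*F$ is finitely generated.
\end{enumerate}
\end{corollary}

Finally, the number of generators can be reduced to two and no further.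

\begin{theorem}\label{thm:gens}
There is an $E$-unitary one-relator special inverse monoid on two generators with a group $\mathcal H$-class that is free of infinite rank. In an inverse monoid generated by one element, every group $\mathcal H$-class is cyclic.
\end{theorem}

The relators used in this paper are not reduced words. We do not settle whether there is an example with $w$ cyclically reduced, and we do not classify the group $\mathcal H$-classes of one-relator special inverse monoids that are not $E$-unitary.

After the background of Section~\ref{sec:back}, Section~\ref{sec:toy} shows the mechanism for the subgroups $2\mathbb Z$ and $3\mathbb Z$ of $\mathbb Z$. Section~\ref{sec:stab} describes $H_e$, for $E$-unitary $M$, as a stabilizer in $G$; all the theorems about $E$-unitary monoids rest on this description. Theorem~\ref{thm:real} is proved in Section~\ref{sec:real}, Theorem~\ref{thm:answer} in Section~\ref{sec:example}, Theorem~\ref{thm:class} and Corollary~\ref{cor:howson} in Section~\ref{sec:class}, and Theorem~\ref{thm:gens} in Section~\ref{sec:gens}.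

\section{Inverse monoids and the relation $xx^{-1}=1$}\label{sec:back}

We recall the standard facts that we use. In an inverse monoid $M$ the idempotents commute, so products of idempotents are idempotent. Moreover $(mn)^{-1}=n^{-1}m^{-1}$, $(m^{-1})^{-1}=m$ and $e^{-1}=e$ for an idempotent $e$, and the elements $mm^{-1}$, $m^{-1}m$ and $mem^{-1}$ are idempotents. The \emph{natural order} is defined by $m\le n$ if $m=en$ for some idempotent $e$; equivalently $m=nf$ for some idempotent $f$; equivalently $m=mm^{-1}n$. It is a partial order compatible with multiplication, for idempotents $e\le f$ means $e=ef$, and in $\mathcal I(Q)$ the relation $m\le n$ says that $m$ is a restriction of $n$. The following consequences are used constantly.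
\begin{enumerate}
\item[(O1)] An element is idempotent if and only if it is $\le1$. Hence $men\le mn$ for an idempotent $e$: deleting an idempotent factor gives a larger element.
\item[(O2)] $(mn)(mn)^{-1}=m\,nn^{-1}m^{-1}\le mm^{-1}$.
\item[(O3)] If $m\le n$ and $mm^{-1}=nn^{-1}$, then $m=mm^{-1}n=nn^{-1}n=n$.
\end{enumerate}
An element $m$ is \emph{right invertible} if $mn=1$ for some $n$. This is equivalent to $mm^{-1}=1$, because $mn=1$ gives $mm^{-1}=mm^{-1}mn=mn=1$. If a product $mm'$ is right invertible, so is $m$. An element is a unit exactly when $m$ and $m^{-1}$ are both right invertible, and then $m^{-1}$ is its group inverse. In $\mathcal I(Q)$ the right invertible elements are the injections defined on all of $Q$.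

The monoid $M=\mathrm{Inv}\langle B\mid w=1\rangle$ has the following universal property. Let $\varphi\colon B\to N$ be a map to an inverse monoid, extended to words by $\varphi(b^{-1})=\varphi(b)^{-1}$. If $\varphi(w)=1$, then $\varphi$ induces a homomorphism $M\to N$. For $N=\mathcal I(Q)$ we say that $M$ \emph{acts} on $Q$. Every homomorphism from $M$ to a group factors uniquely through $\sigma$, so the maximal group image and the property of being $E$-unitary do not depend on the presentation. By (O1), $M$ is $E$-unitary if and only if every word $v$ with $v=1$ in $G$ satisfies $v\le1$ in $M$.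

We write $\equiv$ for equality of words. Prefixes of a word include the empty word and the word itself. The \emph{value} of a word is the element of $G$ that it represents.

\begin{lemma}\label{lem:inj}
If $M$ is $E$-unitary, then $\sigma$ is injective on each group $H_e$, so $H_e\cong\sigma(H_e)\le G$.
\end{lemma}

\begin{proof}
If $m\in H_e$ and $\sigma(m)=1$, then $m$ is an idempotent of the group $H_e$, so $m=e$.
\end{proof}

A single relation can declare finitely many words right invertible at no cost in the maximal group image.

\begin{lemma}\label{lem:pack}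
Let $x_1,\dots,x_k,r$ be elements of an inverse monoid. Then $x_1x_1^{-1}\cdots x_kx_k^{-1}\,r=1$ if and only if $r=1$ and $x_jx_j^{-1}=1$ for all $j$.
\end{lemma}

\begin{proof}
Put $\epsilon=\prod_jx_jx_j^{-1}$, an idempotent. If $\epsilon r=1$, then $\epsilon=\epsilon\cdot\epsilon r=\epsilon r=1$, so $r=1$. Since idempotents commute, $x_jx_j^{-1}=x_jx_j^{-1}\epsilon=\epsilon=1$. The converse is immediate.
\end{proof}

In particular the monoid presented by such a relation does not depend on the order of the $x_j$. The next lemma says what we gain by making a word $tyt^{-1}$ right invertible. In $\mathcal I(Q)$, if $y$ is a permutation and $tyt^{-1}$ and $ty^{-1}t^{-1}$ are defined everywhere, then $t$ is defined everywhere and its image is invariant under $y$.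

\begin{lemma}\label{lem:fix}
Let $y$ be a unit and $t$ an element of an inverse monoid such that $tyt^{-1}$ and $ty^{-1}t^{-1}$ are right invertible. Then $tt^{-1}=1$, and $f=t^{-1}t$ satisfies $yfy^{-1}=f$.
\end{lemma}

\begin{proof}
The left factor $t$ of $tyt^{-1}$ is right invertible. Multiply $tyt^{-1}\,ty^{-1}t^{-1}=1$ by $t^{-1}$ on the left and by $t$ on the right. This gives $f\,(yfy^{-1})\,f=f$, that is, $f\le yfy^{-1}$. With $y^{-1}$ in place of $y$ we get $f\le y^{-1}fy$, and conjugating by the unit $y$ gives $yfy^{-1}\le f$.
\end{proof}

\section{The intersection $2\mathbb Z\cap3\mathbb Z$}\label{sec:toy}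

Let $M=\mathrm{Inv}\langle a,s,t\mid w=1\rangle$, where $w$ is the product of the words $xx^{-1}$ for
\[
x\in\{a^{\pm1},\ ta^{\pm2}t^{-1},\ sa^{\pm3}s^{-1}\}.
\]
The group $G$ is free on $a,s,t$. By Lemma~\ref{lem:pack}, $a$ is a unit of $M$ and the other four words are right invertible. Put $f=t^{-1}t$, $f'=s^{-1}s$ and $e=ff'$. For a unit $g$ we have $(ge)(ge)^{-1}=geg^{-1}$ and $(ge)^{-1}(ge)=e$, so $ge\in H_e$ if and only if $geg^{-1}=e$. We claim that
\[
a^ke\in H_e\iff 6\mid k .
\]
By Lemma~\ref{lem:fix}, conjugation by $a^2$ fixes $f$ and conjugation by $a^3$ fixes $f'$. So conjugation by $a^6$ fixes both, and $a^6ea^{-6}=(a^6fa^{-6})(a^6f'a^{-6})=e$. For the converse, let the generators act on $\mathbb Z$ by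
\[
a\colon q\mapsto q+1,\qquad t\colon q\mapsto2q,\qquad s\colon q\mapsto3q .
\]
Then $ta^{\pm2}t^{-1}$ sends $q\mapsto2q\mapsto2q\pm2\mapsto q\pm1$, and $sa^{\pm3}s^{-1}$ sends $q\mapsto3q\mapsto3q\pm3\mapsto q\pm1$. All six words $x$ are defined everywhere, so $w$ acts as the identity and $M$ acts. The idempotents $f$, $f'$ and $e$ act as the identity maps of $2\mathbb Z$, $3\mathbb Z$ and $6\mathbb Z$, and $a^kea^{-k}$ acts as the identity map of $6\mathbb Z-k$. Hence $a^kea^{-k}=e$ forces $6\mid k$.

So each new letter records a subgroup in an idempotent, and the product of the idempotents records the intersection. What the computation does not do is exclude other elements from $H_e$, and this is a real issue. With one new letter such elements exist: $m=t^{-1}a^jt$ satisfies $mm^{-1}=t^{-1}a^jtt^{-1}a^{-j}t=f$ and, with $-j$ in place of $j$, $m^{-1}m=f$, so $m\in H_f$, while $\sigma(m)\notin\langle a\rangle$ for $j\ne0$. With two letters they do not exist, but the action on $\mathbb Z$ cannot detect this: $t^{-1}a^3t\,e$ and $a^6e$ both act as $q\mapsto q+6$ on $6\mathbb Z$, although their images in $G$ differ. We need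 an action that remembers $\sigma$, and the place to find one is the Cayley graph of $G$.

\section{Group $\mathcal H$-classes as stabilizers}\label{sec:stab}

In this section $M=\mathrm{Inv}\langle B\mid w=1\rangle$ with $B$ finite. Let $P\le G$ be the submonoid generated by the values of the prefixes of $w$, and let $U=P\cap P^{-1}$ be its group of units. Every prefix $p$ of $w$ is right invertible in $M$, being a left factor of $w=1$. So in any action of $M$ the prefixes of $w$ can always be applied, and $P$ records where in $G$ they lead.

\begin{lemma}\label{lem:Ufg}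
The group $U$ is finitely generated.
\end{lemma}

\begin{proof}
Let $p_1\cdots p_k\in U$ with each $p_i$ the value of a prefix of $w$. Then $p_1^{-1}=p_2\cdots p_k\,(p_1\cdots p_k)^{-1}\in P$, so $p_1\in U$ and $p_2\cdots p_k\in U$. By induction all $p_i$ lie in $U$. Thus $U$ is generated by the finitely many values of prefixes that lie in $U$.
\end{proof}

\subsection*{The graph of an idempotent}

The Cayley graph of $G$ has vertex set $G$ and one edge $(q,b)$ from $q$ to $qb$ for each $q\in G$ and $b\in B$. A word $v$ and a vertex $q$ determine the \emph{path $v$ from $q$}: at a vertex $q'$, a letter $b$ traverses the edge $(q',b)$ forward, and a letter $b^{-1}$ traverses the edge $(q'b^{-1},b)$ backward. The group $G$ acts on the left, freely on edges, and $g$ carries the path $v$ from $q$ to the path $v$ from $gq$. Call a subgraph \emph{$w$-closed} if it contains the path $w$ from each of its vertices. Translates of $w$-closed subgraphs are $w$-closed.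

\begin{lemma}\label{lem:action}
Let $D$ be a $w$-closed subgraph, $q$ a vertex of $D$, and $v,v'$ words with $v=v'$ in $M$. Then the path $v$ from $q$ lies in $D$ if and only if the path $v'$ from $q$ does.
\end{lemma}

\begin{proof}
Let $b\in B$ act on the vertices of $D$ by the partial injection $q'\mapsto q'b$, defined when $(q',b)$ is an edge of $D$. Its inverse is defined at $q'$ exactly when $(q'b^{-1},b)$ is an edge of $D$. So a word is defined at $q$ exactly when its path from $q$ lies in $D$. The word $w$ is defined everywhere and has value $1$, so it acts as the identity and $M$ acts. Hence $v$ and $v'$ have the same domain.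
\end{proof}

Every idempotent has the form $e=uu^{-1}$ with $u$ a word: take any word representing $e$. Fix such $e$ and $u$, and let $T\subseteq G$ be the finite set of values of prefixes of $u$. We want an action in which $e$ is defined at $1$ and which is otherwise as small as possible. A $w$-closed subgraph that contains the path $u$ from $1$ contains $T$, hence $TP$, hence the paths $w$ from the points of $TP$. So we let $D^0$ be the graph formed by the vertex set $TP$ and the paths $w$ from its points, and we let $D$ be $D^0$ together with the path $u$ from $1$. Both graphs have vertex set $TP$, and $D$ is the smallest $w$-closed subgraph containing the path $u$ from $1$. It is connected: if $\theta$ is a prefix of $u$ and $p_1,\dots,p_k$ are prefixes of $w$, the path $\theta p_1\cdots p_k$ from $1$ lies in $D$, since each $p_i$ follows an initial segment of a path $w$ from a point of $TP$.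

\begin{lemma}\label{lem:read}
Let $M$ be $E$-unitary and $v$ a word. The path $v$ from $1$ lies in $D$ if and only if $e\le vv^{-1}$ in $M$.
\end{lemma}

\begin{proof}
If $e\le vv^{-1}$, then $uu^{-1}=vv^{-1}uu^{-1}$ in $M$. The path $uu^{-1}$ from $1$ lies in $D$, so by Lemma~\ref{lem:action} the path $vv^{-1}uu^{-1}$ from $1$ does, and so does its initial segment $v$.

For the converse call a word $v$ \emph{good} if $e\le vv^{-1}$. The paths along which $D$ was built are labeled by good words. The difficulty is that an arbitrary path in $D$ switches between them, and we must know that two good routes to the same vertex are interchangeable in $M$. This is where $E$-unitarity enters.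

\emph{Closure properties.} The word $u$ is good, and prefixes of good words are good by (O2). If $p$ is good and $p'$ is a prefix of $w$, then $pp'$ is good, as $pp'p'^{-1}p^{-1}=pp^{-1}$. If $py$ is good, with $y$ a letter, then $pyy^{-1}$ is good, as $(pyy^{-1})(pyy^{-1})^{-1}=pyy^{-1}p^{-1}=(py)(py)^{-1}$.

\emph{Each edge has a witness.} Suppose that a letter $y\in B\cup B^{-1}$ read from a vertex $q$ traverses an edge of $D$. We claim that there is a word $p$ of value $q$ with $p$ and $py$ good. The edge lies on the path $u$ from $1$ or on the path $w$ from a point of $TP$. So it is the last edge of the path from $1$ of a word $p'y'\equiv\theta p_1\cdots p_k$, with $y'$ a letter, $\theta$ a prefix of $u$, the $p_i$ prefixes of $w$, and $k\ge0$. The words $p'$, $p'y'$ and $p'y'y'^{-1}$ are good. If $y'$ traverses the edge in the direction of $y$, take $p\equiv p'$; otherwise $y\equiv y'^{-1}$, and we take $p\equiv p'y'$.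

\emph{Good words of equal value.} Let $p,p'$ be good with the same value. Then $ep=ep'$ in $M$. Indeed, $(ep)(ep)^{-1}=e\,pp^{-1}e=e$, and $\epsilon=(ep)^{-1}ep'$ has image $1$ in $G$, so it is idempotent. Hence $ep'=(ep)(ep)^{-1}ep'=ep\,\epsilon\le ep$. Exchanging $p$ and $p'$ gives $ep\le ep'$.

\emph{Induction on the length of $v$.} The empty word is good. Let $v\equiv v'y$ label a path from $1$ in $D$. By induction $v'$ is good. Let $p$ be a witness for the last edge. Then $ev=ev'y=epy$, so $e\,vv^{-1}e=e\,(py)(py)^{-1}e=e$, and $v$ is good.
\end{proof}

\begin{remark}\label{rem:nonE}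
The lemma fails without $E$-unitarity. Let $M=\mathrm{Inv}\langle a,b\mid aba^{-1}=1\rangle$ and $u\equiv b$. Then $b=1$ in $G$, the edge $(1,b)$ is a loop in $D$, and the path $b^2$ from $1$ lies in $D$. Let $a$ act on $\mathbb Z$ by $q\mapsto2q$, and let $b$ fix the even integers, send $1$ to $3$, and be undefined elsewhere. This is an action of $M$ in which $bb^{-1}$ is defined at the integer $1$ and $b^2$ is not, so $bb^{-1}\not\le b^2b^{-2}$.
\end{remark}

\begin{proposition}\label{prop:stabD}
If $M$ is $E$-unitary, then $H_e\cong\sigma(H_e)=\mathrm{Stab}_G(D)$.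
\end{proposition}

\begin{proof}
The isomorphism is Lemma~\ref{lem:inj}. Let $m\in H_e$ be represented by $v$ and put $g=\sigma(m)$. As $vv^{-1}=e$, the path $v$ from $1$ to $g$ lies in $D$, and therefore so does the path $v^{-1}v$ from $g$. Since $v^{-1}v=uu^{-1}$ in $M$, the path $u$ from $g$ lies in $D$ by Lemma~\ref{lem:action}. So $g^{-1}D$ is $w$-closed and contains the path $u$ from $1$, and the minimality of $D$ gives $D\subseteq g^{-1}D$. The same applies to $m^{-1}\in H_e$ and gives $D\subseteq gD$. Hence $gD=D$.

Conversely let $gD=D$. Then $g=g\cdot1$ is a vertex of the connected graph $D$. Let $v$ label a path in $D$ from $1$ to $g$ and put $m=ev$. Then $\sigma(m)=g$, and $mm^{-1}=e\,vv^{-1}e=e$ by Lemma~\ref{lem:read}. It remains to show that $m^{-1}m=v^{-1}ev$ equals $e$. The path $u$ from $g$ lies in $gD=D$, so the path $vu$ from $1$ lies in $D$, and Lemma~\ref{lem:read} gives $e\le(vu)(vu)^{-1}=vev^{-1}$. Hence $v^{-1}ev\le v^{-1}v\,e\,v^{-1}v\le e$. The path $v^{-1}$ from $g$ to $1$ lies in $D$; its translate, the path $v^{-1}$ from $1$ to $g^{-1}$, lies in $g^{-1}D=D$, and so does the path $u$ from $g^{-1}$.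 Lemma~\ref{lem:read} applied to $v^{-1}u$ gives $e\le v^{-1}ev$.
\end{proof}

\subsection*{From graphs to cosets}

The set $TP$ is a union of finitely many translates of the monoid $P$. To pass from $P$ to the group $U$, which is finitely generated, we look at the top of $TP$. On the left cosets of $U$ in $G$ define $qU\preceq q'U$ if $q\in q'P$. This is well defined because $UP=P=PU$, it is reflexive and transitive because $P$ is a monoid, and it is antisymmetric because $q\in q'P$ and $q'\in qP$ give $q'^{-1}q\in P\cap P^{-1}$. It is invariant under left multiplication by $G$. Call $X\subseteq G$ \emph{independent} if any two cosets $xU,x'U$ with $x,x'\in X$ are equal or incomparable.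

\begin{lemma}\label{lem:order}
If $X\subseteq G$ is independent, then $\mathrm{Stab}_G(XP)=\mathrm{Stab}_G(XU)$.
\end{lemma}

\begin{proof}
The set $XP$ is a union of cosets of $U$, each lying below some $xU$ with $x\in X$. So a coset that is maximal in $XP$ has the form $xU$. Conversely, if $xU\preceq qU$ with $q\in XP$, then $qU\preceq x'U$ for some $x'\in X$; independence gives $xU=x'U$, and antisymmetry gives $qU=xU$. Thus $XU$ is the union of the maximal cosets in $XP$. An element stabilizing $XP$ permutes its cosets and preserves the order, so it stabilizes $XU$. If $gXU=XU$, then $gXP=gXUP=XUP=XP$.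
\end{proof}

\begin{proposition}\label{prop:dich}
\begin{enumerate}
\item[(i)] If $D\ne D^0$, then $\mathrm{Stab}_G(D)$ is finite.
\item[(ii)] If $D=D^0$, then $\mathrm{Stab}_G(D)=\mathrm{Stab}_G(XU)$ for every independent $X$ with $XP=TP$. One such $X$, finite and non-empty, is the set of $\theta\in T$ for which $\theta U$ is maximal among the cosets $\theta'U$ with $\theta'\in T$.
\end{enumerate}
\end{proposition}

\begin{proof}
An element of $G$ that stabilizes $TP$ permutes the paths $w$ from points of $TP$, so it stabilizes $D^0$.

(i) The group $\mathrm{Stab}_G(D)$ stabilizes the vertex set $TP$, hence $D^0$, hence the set of edges of $D$ outside $D^0$. This set is non-empty, as $D$ and $D^0$ have the same vertices, and finite, as its edges lie on the path $u$ from $1$. A group acting freely on a finite non-empty set is finite.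

(ii) Here $\mathrm{Stab}_G(D)=\mathrm{Stab}_G(TP)$, and Lemma~\ref{lem:order} applies. The set $X$ described is independent. Since $T$ is finite and non-empty, every $\theta U$ with $\theta\in T$ lies below a maximal one, so $X\neq\emptyset$ and $T\subseteq XP$, whence $XP=TP$.
\end{proof}

\begin{example}\label{ex:units}
Let $M$ be $E$-unitary, $e=1$ and $u$ empty. Then $T=\{1\}$ and $D=D^0$, so the group of units is isomorphic to $\mathrm{Stab}_G(U)=U$ and is finitely generated by Lemma~\ref{lem:Ufg}. The same holds whenever $D=D^0$ and there is one maximal coset $xU$, since $\mathrm{Stab}_G(xU)=xUx^{-1}$. An infinitely generated $H_e$ needs at least two maximal cosets.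
\end{example}

For the relators of Lemma~\ref{lem:pack}, a height function computes both $U$ and the maximal cosets.

\begin{corollary}\label{cor:height}
Let $M$ be $E$-unitary with $w\equiv x_1x_1^{-1}\cdots x_kx_k^{-1}r$. Suppose that
\begin{enumerate}
\item[(a)] every $b\in B$ is the first letter of some $x_j$;
\item[(b)] there is a homomorphism $\delta\colon G\to\mathbb Z$ that is non-negative on the set $\Pi$ of values of prefixes of $x_1,\dots,x_k,r$, and the submonoid $U_0$ generated by $\Pi\cap\ker\delta$ is a group.
\end{enumerate}
Then $P$ is generated by $\Pi$, and $U=U_0=P\cap\ker\delta$. The edges of $D$ are all the edges $(q,b)$ with $q\in TP$, $b\in B$. If $X\subseteq T$ is a set on which $\delta$ is constant and $T\subseteq XP$, then $\sigma(H_e)=\mathrm{Stab}_G(XU)$.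
\end{corollary}

\begin{proof}
A prefix of $xx^{-1}$ is a prefix of $x$ or has the form $xx''^{-1}$ with $x\equiv x'x''$, and then its value is that of $x'$. Since each $x_jx_j^{-1}$ has value $1$, the values of prefixes of $w$ form the set $\Pi$. So $\delta\ge0$ on $P$, and a product of elements of $\Pi$ has height $0$ only if all its factors do; that is, $P\cap\ker\delta=U_0$. If $p\in U$, then $\delta(p)\ge0$ and $\delta(p^{-1})\ge0$, so $p\in U_0$; and $U_0\subseteq U$ because $U_0$ is a group contained in $P$.

If $b$ is the first letter of $x_j$, then $w$ has the prefix $p_0b$ with $p_0\equiv x_1x_1^{-1}\cdots x_{j-1}x_{j-1}^{-1}$ of value $1$, so the path $w$ from $q$ traverses $(q,b)$. Thus $D^0$ contains all edges $(q,b)$ with $q\in TP$. Every edge of $D$ has this form, so $D=D^0$. Finally $XP=TP$, and $X$ is independent: if $x=x'p$ with $x,x'\in X$ and $p\in P$, then $\delta(p)=0$ and $p\in U$. Apply Propositions~\ref{prop:stabD} and~\ref{prop:dich}(ii).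
\end{proof}

\section{Realizing intersections of stabilizers}\label{sec:real}

\subsection*{Free products with a free group}

Let $\Gamma$ be a group and $F(Z)$ the free group on a set $Z$. The elements of $Z\cup Z^{-1}$ are called \emph{stable letters}. An expression
\[
\gamma_0\zeta_1\gamma_1\cdots\zeta_k\gamma_k\qquad(k\ge0,\ \gamma_j\in\Gamma,\ \zeta_j\in Z\cup Z^{-1})
\]
is \emph{reduced} if there is no $j$ with $0<j<k$, $\gamma_j=1$ and $\zeta_{j+1}=\zeta_j^{-1}$. Every element of $\Gamma*F(Z)$ has a unique reduced expression. This is the normal form theorem for free products: omitting the trivial $\gamma_j$ collects the stable letters into non-empty reduced words of $F(Z)$ that alternate with non-trivial elements of $\Gamma$. An element lies outside $\Gamma$ exactly when $k\ge1$, and then $\zeta_1$ is its \emph{first stable letter}. Multiplication on either side by elements of $\Gamma$ changes only $\gamma_0$ and $\gamma_k$, so it preserves $k$ and the first stable letter.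

\begin{lemma}\label{lem:first}
Let $\zeta$ be a stable letter, $Z'=Z\setminus\{\zeta,\zeta^{-1}\}$, $H\le\Gamma$ and $W\le\Gamma*F(Z')$. Every element of $\langle H,\zeta W\zeta^{-1}\rangle$ either lies in $H$, or lies outside $\Gamma$ and has first stable letter $\zeta$.
\end{lemma}

\begin{proof}
Write the element as $h_0(\zeta v_1\zeta^{-1})h_1\cdots(\zeta v_m\zeta^{-1})h_m$ with $h_j\in H$, $v_j\in W$ and $m$ minimal. Then $v_j\ne1$ for all $j$, for otherwise the $j$th bracket can be deleted, and $h_j\ne1$ for $0<j<m$, for otherwise two brackets can be merged. If $m=0$, the element lies in $H$. If $m\ge1$, replace each $v_j$ by its reduced expression, which does not involve $\zeta^{\pm1}$. Two consecutive stable letters that are mutually inverse are then either two letters of the same $v_j$, or $\zeta,\zeta^{-1}$ enclosing $v_j\in\Gamma\setminus\{1\}$, or $\zeta^{-1},\zeta$ enclosing $h_j\ne1$. In each case the element of $\Gamma$ between them is non-trivial. So the expression is reduced, and its first stable letter is $\zeta$.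
\end{proof}

\begin{lemma}\label{lem:Eunit}
Let $B=A\cup Z$ be a disjoint union, $r$ a word over $A$, and $w$ a word over $B$ equal to $r$ in the free group on $B$. Suppose that in $M=\mathrm{Inv}\langle B\mid w=1\rangle$ every $a\in A$ is a unit and $r=1$. Then $M$ is $E$-unitary.
\end{lemma}

\begin{proof}
Here $G=\Gamma*F(Z)$ with $\Gamma=\mathrm{Gp}\langle A\mid r\rangle$. The hypothesis gives a homomorphism from $\Gamma$ to the group of units of $M$, so a word over $A$ that equals $1$ in $\Gamma$ equals $1$ in $M$. Let $v$ be a word over $B$ of value $1$. We show $v\le1$ by induction on the number of stable letters in $v$. If there are none, then $v=1$ in $M$. Otherwise $v$, cut at its stable letters, is an expression for $1$ with $k\ge1$, so it is not reduced: $v\equiv v'\zeta\gamma\zeta^{-1}v''$ with $\gamma$ a word over $A$ equal to $1$ in $\Gamma$. In $M$ we have $\zeta\gamma\zeta^{-1}=\zeta\zeta^{-1}$, an idempotent, so $v\le v'v''$ by (O1). The word $v'v''$ has value $1$ and fewer stable letters, so $v'v''\le1$.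
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:real}}

\emph{The monoid.} For each $i$ let $Y_i$ be a finite non-empty set of words over $A$, closed under formal inversion, whose values generate $H_i$; for $H_i=1$ take the empty word. This is where finite generation of $H_i$ is used. Let $B=A\cup\{t_1,\dots,t_n\}$, let $L$ be the list of words
\[
a,\ a^{-1}\quad(a\in A),\qquad t_iyt_i^{-1}\quad(1\le i\le n,\ y\in Y_i),
\]
and put $w\equiv\big(\prod_{x\in L}xx^{-1}\big)r$ and $M=\mathrm{Inv}\langle B\mid w=1\rangle$. Then $G=\Gamma*F(t_1,\dots,t_n)$. By Lemma~\ref{lem:pack} each $a\in A$ is a unit and $r=1$ in $M$, so $M$ is $E$-unitary by Lemma~\ref{lem:Eunit}.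

\emph{The monoid $P$ and the group $U$.} Let $\tau\colon G\to\mathbb Z^n$ be the homomorphism that kills $\Gamma$ and sends $t_i$ to the $i$th standard basis vector $\varepsilon_i$, and let $\delta$ be the sum of the coordinates of $\tau$. The prefixes of $r$ and of the words in $L$ have as values elements of $\Gamma$, among them all $a^{\pm1}$; the elements $t_iyt_i^{-1}$ with $y\in Y_i$; and elements $t_i\gamma$ with $\gamma\in\Gamma$, among them $t_i$. The first two kinds have height $\delta=0$ and the third has height $1$. Since $Y_i$ is closed under inversion, the values of height $0$ generate, as a monoid, the group $\langle\Gamma,t_1H_1t_1^{-1},\dots,t_nH_nt_n^{-1}\rangle$. Every letter of $B$ begins a word of $L$. So Corollary~\ref{cor:height} applies, and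
\[
U=\langle\Gamma,\ t_1H_1t_1^{-1},\dots,t_nH_nt_n^{-1}\rangle,\qquad\tau(U)=0,\qquad t_i\Gamma\subseteq P .
\]
The group $t_i^{-1}Ut_i$ is generated by $H_i$ and $t_i^{-1}W_it_i$, where $W_i=\langle\Gamma,\ t_jH_jt_j^{-1}\ (j\ne i)\rangle$ does not involve $t_i$. Lemma~\ref{lem:first} with $\zeta=t_i^{-1}$ gives:
\begin{equation}\label{eq:dich}
\text{an element of }t_i^{-1}Ut_i\text{ lies in }H_i\text{, or lies outside }\Gamma\text{ with first stable letter }t_i^{-1}.
\end{equation}

\emph{The idempotent.} Spell each $x\in X_i$ as a word over $A$ and let
\[
u\equiv\prod_{i=1}^n\ \prod_{x\in X_i}x\,t_i^{-1}t_i\,x^{-1},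
\]
a finite product because the $X_i$ are finite. It represents an idempotent $e$, so $e=uu^{-1}$. Put $X=\bigcup_iX_it_i^{-1}$. Then $X\subseteq T\subseteq\Gamma\cup X$, and $\delta=-1$ on $X$. For $x\in X_1$ we have $\Gamma=xt_1^{-1}\cdot t_1\Gamma\subseteq XP$, so $T\subseteq XP$. By Corollary~\ref{cor:height},
\[
H_e\cong\sigma(H_e)=\mathrm{Stab}_G(Q),\qquad Q=\bigcup_{i=1}^nX_it_i^{-1}U .
\]
The set $Q$ is the lowest level of $TP=XP$, the part of height $-1$. We must show that $\mathrm{Stab}_G(Q)$ equals $S=\bigcap_i\mathrm{Stab}_\Gamma(X_iH_i)$. The first claim says that $Q$ marks the sets $X_iH_i$ on $\Gamma$, as in Figure~\ref{fig:line}; the second excludes the elements that the action of Section~\ref{sec:toy} could not exclude. Note that $\tau$ is constant, equal to $-\varepsilon_i$, on $X_it_i^{-1}U$.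

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,>=stealth]
\draw (-3.5,0) -- (6.5,0);
\foreach \k in {-3,...,6} {\fill (\k,0) circle (1.6pt); \node[above] at (\k,0.06) {\small $a^{\k}$};}
\foreach \k in {-3,...,5} {\draw[->] (\k,0) -- ({\k+0.58},0);}
\foreach \k in {-2,0,2,4,6} {\fill ({\k-0.3},-1.1) circle (1.6pt); \draw[->] ({\k-0.3},-1.1) -- node[left] {\small $t$} ({\k-0.03},-0.1);}
\foreach \k in {-3,0,3,6} {\fill ({\k+0.3},-1.1) circle (1.6pt); \draw[->,dashed] ({\k+0.3},-1.1) -- node[right] {\small $s$} ({\k+0.03},-0.1);}
\end{tikzpicture}
\caption{Part of the subgraph $D$ of the Cayley graph of the free group on $a,s,t$ for the monoid in which $a^{\pm1}$, $ta^{\pm2}t^{-1}$, $sa^{\pm3}s^{-1}$ are right invertible and for $e=t^{-1}t\,s^{-1}s$. Shown are the vertices $a^k$, the edges labeled $a$ between them, and all edges of $D$ labeled $t$ or $s$ that end at some $a^k$. An edge $t$ enters $a^k$ exactly when $2\mid k$, an edge $s$ exactly when $3\mid k$. The powers of $a$ that preserve the pattern are those of $a^6$.}\label{fig:line}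
\end{figure}

\emph{Claim 1. For $\gamma\in\Gamma$: $\gamma t_i^{-1}\in Q$ if and only if $\gamma\in X_iH_i$.} If $\gamma=xh$ with $x\in X_i$ and $h\in H_i$, then $\gamma t_i^{-1}=xt_i^{-1}(t_iht_i^{-1})\in xt_i^{-1}U$. Conversely, if $\gamma t_i^{-1}\in Q$, then $\tau(\gamma t_i^{-1})=-\varepsilon_i$ shows that $\gamma t_i^{-1}\in xt_i^{-1}U$ for some $x\in X_i$ with the same index $i$. So $x^{-1}\gamma\in t_i^{-1}Ut_i\cap\Gamma$, and $x^{-1}\gamma\in H_i$ by \eqref{eq:dich}.

\emph{Claim 2. $\mathrm{Stab}_G(Q)\subseteq\Gamma$.} Let $gQ=Q$. The finite set $\tau(Q)=\{-\varepsilon_1,\dots,-\varepsilon_n\}$ is invariant under translation by $\tau(g)$. Summing its elements before and after the translation gives $n\tau(g)=0$, so $\tau(g)=0$. Fix $i\in\{1,2\}$ and $x\in X_i$. Then $gxt_i^{-1}\in Q$ has $\tau$-value $-\varepsilon_i$, so $gxt_i^{-1}\in x't_i^{-1}U$ for some $x'\in X_i$, that is, $x'^{-1}gx\in t_i^{-1}Ut_i$. If $g\notin\Gamma$, then $x'^{-1}gx\notin\Gamma$, and by \eqref{eq:dich} the first stable letter of $x'^{-1}gx$, hence of $g$, is $t_i^{-1}$. This cannot hold for both $i=1$ and $i=2$.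

\emph{Conclusion.} Let $g\in\mathrm{Stab}_G(Q)$, so $g\in\Gamma$. For $\gamma\in\Gamma$, Claim~1 gives
\[
\gamma\in X_iH_i\iff\gamma t_i^{-1}\in Q\iff g\gamma t_i^{-1}\in Q\iff g\gamma\in X_iH_i ,
\]
so $g\in S$. Conversely let $g\in S$ and $x\in X_i$. Then $gx\in X_iH_i$, so $gxt_i^{-1}\in Q$ by Claim~1 and $gxt_i^{-1}U\subseteq QU=Q$. Thus $gQ\subseteq Q$, and also $g^{-1}Q\subseteq Q$ because $g^{-1}\in S$. Hence $\sigma(H_e)=S$. For $X_i=\{1\}$ we have $\mathrm{Stab}_\Gamma(H_i)=H_i$, which gives the last assertion. \qed

\begin{remark}\label{rem:n}
The hypothesis $n\ge2$ is used only in Claim~2. For $n=1$ and $X_1=\{1\}$ the same construction gives $\sigma(H_e)=\mathrm{Stab}_G(t_1^{-1}U)=t_1^{-1}Ut_1$, which contains $t_1^{-1}\Gamma t_1$ and is finitely generated. For the monoid of Section~\ref{sec:toy} the proof gives $\sigma(H_e)=\langle a^6\rangle$, so $H_e=\{a^{6j}e:j\in\mathbb Z\}$ and $t^{-1}a^3t\,e\notin H_e$.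
\end{remark}

\section{An infinitely generated group $\mathcal H$-class}\label{sec:example}

It remains to find a one-relator group without the Howson property. The source of the failure is $F_2\times\mathbb Z$: two copies of $F_2$ that project onto the first factor meet where their $\mathbb Z$-coordinates agree, and this is the kernel of a map $F_2\to\mathbb Z$.

\begin{lemma}\label{lem:F2Z}
Let $x,y,z$ be elements of a group such that $H=\langle x,y\rangle$ is free on $x,y$, the element $z$ has infinite order and commutes with $x$ and $y$, and $H\cap\langle z\rangle=1$. Then $\langle x,y\rangle\cap\langle xz,y\rangle$ is free on $\{x^iyx^{-i}:i\in\mathbb Z\}$.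
\end{lemma}

\begin{proof}
Let $\eta\colon H\to\mathbb Z$ be the homomorphism $x\mapsto1$, $y\mapsto0$. An element of $\langle xz,y\rangle$ is $W(xz,y)$ for a word $W$ in two variables. Since $z$ commutes with $x$ and $y$, it equals $hz^{\eta(h)}$ with $h=W(x,y)$, and every $h\in H$ arises. It lies in $H$ if and only if $z^{\eta(h)}\in H$, if and only if $z^{\eta(h)}=1$, if and only if $\eta(h)=0$. So the intersection is $\ker\eta$.

Let $\Phi$ be free on $\{y_i:i\in\mathbb Z\}$ and let an infinite cyclic group $\langle x\rangle$ act on it by the shift $y_i\mapsto y_{i+1}$. The group $\Phi\rtimes\langle x\rangle$ has the presentation $\langle x,y_i\mid xy_ix^{-1}=y_{i+1}\rangle$. The relations say exactly that $y_i=x^iy_0x^{-i}$, and eliminating $y_i$ for $i\ne0$ leaves the free group on $x,y_0$. Under the resulting isomorphism with $H$, the projection to $\langle x\rangle$ is $\eta$, its kernel is $\Phi$, and $y_i$ corresponds to $x^iyx^{-i}$.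
\end{proof}

A free group of infinite rank is not finitely generated, since its abelianization is free abelian of infinite rank.

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Let $\Gamma=\mathrm{Gp}\langle c,d\mid cd^2c^{-1}d^{-2}\rangle$, and put $x=c$, $y=dcd^{-1}$, $z=d^2$, $H_1=\langle x,y\rangle$ and $H_2=\langle xz,y\rangle$. Apply the construction of Section~\ref{sec:real} with $t_1=t$, $t_2=s$,
\[
Y_1=\{c^{\pm1},\ dc^{\pm1}d^{-1}\},\qquad Y_2=\{(cd^2)^{\pm1},\ dc^{\pm1}d^{-1}\},
\]
and $X_1=X_2=\{1\}$, spelled by the empty word. The list $L$ consists of the twelve words of the theorem and $u\equiv t^{-1}t\,s^{-1}s$. So the monoid is $E$-unitary and $H_e\cong H_1\cap H_2$.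

We check the hypotheses of Lemma~\ref{lem:F2Z}. The element $z$ commutes with $c$ by the relation and with $d$ trivially, so it is central. It has infinite order, because $c\mapsto0$, $d\mapsto1$ defines a homomorphism $\Gamma\to\mathbb Z$ with $z\mapsto2$. The quotient $\Gamma/\langle z\rangle$ is $\mathrm{Gp}\langle c,d\mid d^2\rangle=\langle c\rangle*\langle d\rangle\cong\mathbb Z*\mathbb Z_2$, and there $y^j=dc^jd$. A non-empty reduced word in $x,y$ is an alternating product of powers $x^i$ and $y^j$ with non-zero exponents. Its image is a non-empty alternating product of non-trivial powers of $c$ and of letters $d$, which is non-trivial by the normal form theorem. Hence $H_1$ is free on $x,y$ and maps injectively to $\Gamma/\langle z\rangle$, so $H_1\cap\langle z\rangle=1$. By Lemma~\ref{lem:F2Z}, $H_1\cap H_2$ is free of countably infinite rank.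
\end{proof}

\section{The classification and the Howson property}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(1)$\Rightarrow$(2). Let $K\cong H_e$ in an $E$-unitary monoid $M=\mathrm{Inv}\langle B\mid w=1\rangle$, and take $\Gamma=G=\mathrm{Gp}\langle B\mid w\rangle$. By Proposition~\ref{prop:stabD}, $K\cong\mathrm{Stab}_G(D)$. If $D=D^0$, this is $\mathrm{Stab}_G(XU)$ with $X$ finite and non-empty by Proposition~\ref{prop:dich}(ii), and $U$ is finitely generated by Lemma~\ref{lem:Ufg}. If $D\ne D^0$, then $K'=\mathrm{Stab}_G(D)$ is a finite subgroup of $G$ by Proposition~\ref{prop:dich}(i), and $\mathrm{Stab}_G(K')=K'$; take $H=1$ and $X=K'$.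

(2)$\Rightarrow$(1). Apply Theorem~\ref{thm:real} with $n=2$, $(H_1,X_1)=(H,X)$ and $(H_2,X_2)=(\Gamma,\{1\})$. The second pair imposes no condition, as $\mathrm{Stab}_\Gamma(\Gamma)=\Gamma$; it only supplies the second stable letter.

For the last assertion, $\mathrm{Stab}_\Gamma(XH)$ permutes the finitely many cosets $xH$ with $x\in X$. An element $g\in\Gamma$ fixes $xH$ if and only if $g\in xHx^{-1}$, and an element that fixes all these cosets stabilizes $XH$. So the kernel of the action is $\bigcap_{x\in X}xHx^{-1}$, and it has finite index.
\end{proof}

\begin{example}\label{ex:finite}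
The case $D\ne D^0$ can give a non-trivial group. The monoid $\mathrm{Inv}\langle a,b\mid a^2=1\rangle$ is $E$-unitary by Lemma~\ref{lem:Eunit}, with $G=\mathbb Z_2*\mathbb Z$ and $P=\{1,a\}$. For $u\equiv bb^{-1}\,a\,bb^{-1}a^{-1}$ we get $TP=\{1,a,b,ba,ab,aba\}$. The graph $D^0$ has the edges $(q,a)$ with $q\in TP$, and $D$ has in addition $(1,b)$ and $(a,b)$. An element stabilizing $D$ permutes these two edges, so it is $1$ or $a$, and $a$ does stabilize $D$. Hence $H_e\cong\mathbb Z_2$.
\end{example}

\begin{proof}[Proof of Corollary~\ref{cor:howson}]
(a)$\Rightarrow$(b). By a theorem of B.~Baumslag \cite{Baumslag}, free products of groups with the Howson property have the Howson property. The group $\mathbb Z$ has it, since all its subgroups are cyclic, and $F$ is a free product of finitely many copies of $\mathbb Z$. So $G\cong\Gamma*F$ has the Howson property, and by induction any finite intersection of finitely generated subgroups of $G$ is finitely generated. By the proof of Theorem~\ref{thm:class}, $H_e$ is isomorphic to $\mathrm{Stab}_G(XH)$ with $X$ finite and non-empty and $H\le G$ finitely generated, and this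 group contains $\bigcap_{x\in X}xHx^{-1}$ with finite index. A group with a finitely generated subgroup of finite index is finitely generated.

(b)$\Rightarrow$(a). For finitely generated $H_1,H_2\le\Gamma$, Theorem~\ref{thm:real} realizes $H_1\cap H_2$ as a group $\mathcal H$-class of an $E$-unitary one-relator special inverse monoid with maximal group image $\Gamma*F_2$.
\end{proof}

\section{The number of generators}\label{sec:gens}

\subsection*{One generator}

Let $M$ be an inverse monoid generated by $a$, and let $e$ be an idempotent. We let $H_e$ act freely on a graph that is too thin to have a non-cyclic automorphism group. Let $R_e=\{m\in M:mm^{-1}=e\}$, the $\mathcal R$-class of $e$, and draw an edge $m\to ma$ whenever $m$ and $ma$ lie in $R_e$.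

Let $y\in\{a,a^{-1}\}$ and $m,my\in R_e$. Then $myy^{-1}=m$: we have $myy^{-1}\le m$ and $(myy^{-1})(myy^{-1})^{-1}=(my)(my)^{-1}=e=mm^{-1}$, so (O3) applies. For $y=a$ this shows that $m$ is determined by $ma$, so each vertex has at most one incoming edge, and by construction at most one outgoing edge. For $y=a^{-1}$ it shows that $m,ma^{-1}\in R_e$ are joined by the edge $ma^{-1}\to m$.

The graph is connected. Let $m\in R_e$ be represented by the word $v$, so $m=em=ev$. For a prefix $v'$ of $v$, (O2) gives $e=(ev)(ev)^{-1}\le(ev')(ev')^{-1}\le e$, so $ev'\in R_e$. The elements $ev'$ form a sequence from $e$ to $m$ in which consecutive terms are joined by an edge. A connected directed graph with all in-degrees and out-degrees at most one is a directed finite path, ray, line or cycle. An automorphism of a finite path or a ray fixes an end vertex and hence everything; the automorphisms of a directed line or cycle are the translations or rotations. In all cases the automorphism group is cyclic.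

For $h\in H_e$ and $m\in R_e$ we have $(hm)(hm)^{-1}=heh^{-1}=e$ and $em=m$, so the group $H_e$ acts on $R_e$ by left multiplication. The action preserves edges, as $h(ma)=(hm)a$. It is free, as $hm=h'm$ gives $h=hmm^{-1}=h'mm^{-1}=h'$. So $H_e$ embeds in a cyclic group and is cyclic.

\subsection*{Two generators: the plan}

The construction of Section~\ref{sec:real} uses $|A|+n$ generators with $n\ge2$, and for $|A|\le1$ it yields only subgroups of a cyclic group. So it needs four generators for an infinitely generated group. With two generators $a,t$, the group $G$ must itself contain a copy of $F_2\times\mathbb Z$ and a substitute for the second stable letter. We take one letter $t$ and one subgroup $H$, and an idempotent with two maximal cosets that differ by an element $g$. The stabilizer will be $V\cap gVg^{-1}$ for a group $V$ containing $H$. If $H=\langle H_0,g^{-1}K_0g\rangle$, this contains $H_0\cap K_0$, and Lemma~\ref{lem:first} gives equality when $g$ generates a free factor.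

\subsection*{The group}

Let $r\equiv a\,(tat^{-1})\,a^{-1}\,(ta^{-1}t^{-1})$ and $G=\mathrm{Gp}\langle a,t\mid r\rangle$. For $I\subseteq\mathbb Z$ let
\[
N_I=\mathrm{Gp}\langle a_i\ (i\in I)\mid a_ia_{i+1}=a_{i+1}a_i\ (i,i+1\in I)\rangle,\qquad N=N_{\mathbb Z}.
\]
Let $\langle t\rangle\cong\mathbb Z$ act on $N$ by $a_i\mapsto a_{i+1}$. The group $N\rtimes\langle t\rangle$ is presented by the generators $a_i,t$, the relations of $N$, and $ta_it^{-1}=a_{i+1}$. Eliminating $a_i=t^ia_0t^{-i}$ turns the $i$th commutation relation into the conjugate of $r$ by $t^i$, with $a=a_0$. So $G=N\rtimes\langle t\rangle$ with $a_i=t^iat^{-i}$. The natural map $N_I\to N$ is injective, because killing the $a_i$ with $i\notin I$ defines a homomorphism $N\to N_I$ that is left inverse to it. We regard $N_I$ as the subgroup $\langle a_i:i\in I\rangle$. Gaps in $I$ produce free products, and three consecutive indices produce $F_2\times\mathbb Z$: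
\[
C=N_{\{0,1,2\}}=\langle a_0,a_2\rangle\times\langle a_1\rangle\cong F_2\times\mathbb Z .
\]
Put $H_0=\langle a_0,a_2\rangle$ and $K_0=\langle a_0a_1,a_2\rangle$. By Lemma~\ref{lem:F2Z} with $(x,y,z)=(a_0,a_2,a_1)$, the group $H_0\cap K_0$ is free of infinite rank. Let $g=a_4$, whose index is separated from $\{0,1,2\}$ by a gap, and
\[
H=\langle H_0,\ g^{-1}K_0g\rangle=\langle a_0,\ a_2,\ g^{-1}a_0a_1g,\ g^{-1}a_2g\rangle .
\]

\subsection*{The monoid}

Let $h_1,\dots,h_4$ be the four displayed generators of $H$, spelled as words over $a,t$ by writing $a_i^{\pm1}$ as $t^ia^{\pm1}t^{-i}$. Let $L$ be the list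
\[
a^{\pm1},\qquad ta^{\pm1}t^{-1},\qquad t^3h_j^{\pm1}t^{-3}\quad(1\le j\le4),
\]
and let $M=\mathrm{Inv}\langle a,t\mid w=1\rangle$ with $w\equiv\big(\prod_{x\in L}xx^{-1}\big)r$. Its maximal group image is $G$. The words $a^{\pm1}$ and $ta^{\pm1}t^{-1}$ make $M$ $E$-unitary, and they put $a_0,a_1$ into $U$. After conjugation by $t^{-3}$ these two elements become $a_{-3},a_{-2}$. The exponent $3$ is chosen so that their indices are separated from $\{0,1,2\}$ by a gap.

\begin{lemma}\label{lem:E2}
$M$ is $E$-unitary.
\end{lemma}

\begin{proof}
Since $t$ now occurs in $r$, Britton's Lemma replaces the normal form theorem. Let $\Lambda$ be a group, $\varphi\colon\Lambda_1\to\Lambda_2$ an isomorphism between subgroups, and let the HNN extension be generated by $\Lambda$ and $t$ subject to $t\lambda t^{-1}=\varphi(\lambda)$ for $\lambda\in\Lambda_1$. Then $\Lambda$ embeds, and a word that equals $1$ and contains $t^{\pm1}$ has a subword $tv_0t^{-1}$ with $v_0$ representing an element of $\Lambda_1$, or $t^{-1}v_0t$ with $v_0$ representing an element of $\Lambda_2$, where $v_0$ does not contain $t^{\pm1}$. Our group $G=\mathrm{Gp}\langle a,b,t\mid ab=ba,\ tat^{-1}=b\rangle$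 is of this form with $\Lambda=\langle a,b\rangle\cong\mathbb Z^2$, $\Lambda_1=\langle a\rangle$ and $\Lambda_2=\langle b\rangle$.

In $M$ put $b=tat^{-1}$ and $f=t^{-1}t$. By Lemma~\ref{lem:pack}, $a$ is a unit; $b$ and $b^{-1}=ta^{-1}t^{-1}$ are right invertible, so $b$ is a unit; and $r=1$ says $ab=ba$. So there is a homomorphism from $\Lambda$ to the units of $M$, and words over $a,b$ that are equal in $\Lambda$ are equal in $M$. By Lemma~\ref{lem:fix}, $tt^{-1}=1$ and $af=fa$. Also $tf=t$. For $\varepsilon=\pm1$ and $i\ge0$,
\[
(ta^\varepsilon t^{-1})(ta^{\varepsilon i}t^{-1})=ta^\varepsilon fa^{\varepsilon i}t^{-1}=tfa^{\varepsilon(i+1)}t^{-1}=ta^{\varepsilon(i+1)}t^{-1}.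
\]
Starting from $tt^{-1}=1$, induction gives $ta^it^{-1}=b^i$ for all $i\in\mathbb Z$, and then $t^{-1}b^it=fa^if\le a^i$.

Let $v$ be a word over $a,b,t$ with $v=1$ in $G$. We show $v\le1$ in $M$ by induction on the number of letters $t^{\pm1}$. If there are none, then $v=1$ in $\Lambda$, hence in $M$. Otherwise $v$ has a subword $tv_0t^{-1}$ with $v_0=a^i$ in $\Lambda$, or $t^{-1}v_0t$ with $v_0=b^i$ in $\Lambda$. In $M$ this subword equals $b^i$ in the first case and is $\le a^i$ in the second. Replacing it by $b^i$, respectively $a^i$, gives a word $v_1$ with fewer letters $t^{\pm1}$, with $v_1=1$ in $G$ and $v\le v_1$ in $M$. By induction $v_1\le1$.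
\end{proof}

\subsection*{The group $\mathcal H$-class}

We apply Corollary~\ref{cor:height} with the height $\delta\colon G\to\mathbb Z$, $a\mapsto0$, $t\mapsto1$. The letters $a$ and $t$ begin the words $a$ and $tat^{-1}$ of $L$. The words $h_j^{\pm1}$ are products of words $t^ia^{\pm1}t^{-i}$ with $i\ge0$, so their prefixes have height $\ge0$. Hence the prefixes of $t^3h_j^{\pm1}t^{-3}$ have positive height, except the empty word and the whole word. The prefixes of $ta^{\pm1}t^{-1}$ have values $1,t,ta^{\pm1},a_1^{\pm1}$ and heights $0,1,1,0$. The prefixes of $r$ have values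
\[
1,\ a_0,\ a_0t,\ a_0ta,\ a_0a_1,\ a_0a_1a_0^{-1}=a_1,\ a_1t,\ a_1ta^{-1},\ 1
\]
and heights $0,0,1,1,0,0,1,1,0$. So all heights are non-negative, the values of height $0$ are $1$, $a_0^{\pm1}$, $a_1^{\pm1}$, $a_0a_1$ and $t^3h_j^{\pm1}t^{-3}$, and they generate as a monoid the group $U=\langle a_0,a_1,t^3Ht^{-3}\rangle$. Also $t\in P$. Put
\[
V=t^{-3}Ut^3=\langle a_{-3},\,a_{-2},\,H\rangle\le N .
\]

Let $u\equiv t^{-3}\,t^7\,a\,t^{-7}$ and $e=uu^{-1}$. The path $u$ from $1$ descends to $t^{-3}$, climbs to $t^4$, crosses the edge to $t^4a=gt^4$, and descends to $gt^{-3}$. So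
\[
T=\{t^j:-3\le j\le4\}\cup\{gt^j:-3\le j\le4\}.
\]
The set $X=\{t^{-3},gt^{-3}\}\subseteq T$ has constant height $-3$, and $T\subseteq XP$ because $t\in P$. By Corollary~\ref{cor:height}, $H_e\cong\mathrm{Stab}_G(XU)$. Right multiplication does not change stabilizers, and $XUt^3=V\cup gV$, so $H_e\cong\mathrm{Stab}_G(V\cup gV)$.

We must rule out elements that interchange the two cosets. Let $\chi\colon N\to\mathbb Z$ be the homomorphism with $\chi(a_4)=1$ and $\chi(a_i)=0$ for $i\ne4$; it exists because the relations of $N$ are commutation relations. It vanishes on the six generators of $V$, so $\chi=0$ on $V$ and $\chi=1$ on $gV$. Let $q$ stabilize $V\cup gV$. Then $q=q\cdot1\in V\cup gV\subseteq N$, and $\{0,1\}$ is invariant under translation by $\chi(q)$, so $\chi(q)=0$. Thus $q\in V$, and $qg\in gV$ because $\chi(qg)=1$; that is, $q\in V\cap gVg^{-1}$. Conversely, an element of $V\cap gVg^{-1}$ fixes both cosets. Therefore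
\[
H_e\cong V\cap gVg^{-1}.
\]

For $I=\{-3,-2,0,1,2,4\}$ the consecutive pairs in $I$ are $(-3,-2)$, $(0,1)$ and $(1,2)$. So $N_I=\Delta*\langle g\rangle$ with $\langle g\rangle$ infinite cyclic, $\Delta=R*C$ and $R=\langle a_{-3},a_{-2}\rangle$. Put $\Sigma=\langle R,H_0\rangle\le\Delta$. Then
\[
V=\langle\Sigma,\ g^{-1}K_0g\rangle,\qquad gVg^{-1}=\langle K_0,\ g\Sigma g^{-1}\rangle .
\]
Apply Lemma~\ref{lem:first} in $\Delta*\langle g\rangle$, with $Z=\{g\}$. For $\zeta=g^{-1}$, an element of $V$ lies in $\Sigma$, or lies outside $\Delta$ with first stable letter $g^{-1}$. For $\zeta=g$, an element of $gVg^{-1}$ lies in $K_0$, or lies outside $\Delta$ with first stable letter $g$. An element of both groups cannot lie outside $\Delta$, so it lies in $\Sigma\cap K_0$. Since $\Sigma\le V$ and $K_0\le gVg^{-1}$, we get $V\cap gVg^{-1}=\Sigma\cap K_0$. The homomorphism $\Delta\to C$ that kills $R$ and is the identity on $C$ maps $\Sigma$ onto $H_0$, so $\Sigma\cap C=H_0$. As $K_0\le C$, we conclude that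
\[
H_e\cong\Sigma\cap K_0=H_0\cap K_0,
\]
which is free on $\{a_0^ia_2a_0^{-i}:i\in\mathbb Z\}$. Together with Lemma~\ref{lem:E2} and the one-generator case, this proves Theorem~\ref{thm:gens}. \qed

\begin{thebibliography}{9}

\bibitem{Baumslag}
B.~Baumslag, \emph{Intersections of finitely generated subgroups in free products}, J. London Math. Soc. \textbf{41} (1966), 673--679.

\bibitem{GK}
Robert D.~Gray and Mark Kambites, \emph{Maximal subgroups of finitely presented special inverse monoids}, arXiv:2212.04204 (2022).

\end{thebibliography}
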